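\title{A variational principle for the symbolic extension entropy of amenable group actions}

\begin{abstract}
Let a countable amenable group $G$ act by homeomorphisms on a nonempty compact metric space $X$. We prove that the topological symbolic extension entropy of the action equals the supremum of the symbolic extension entropy function over all invariant measures. A minimax argument, combined with the theorem of Downarowicz and Zhang on quasi-symbolic extensions, reduces the statement to an encoding theorem: if $G$ is infinite, every zero-dimensional $G$-system of zero topological entropy has symbolic extensions of arbitrarily small topological entropy. The encoding rests on a hierarchy of random subsets of $G$ obtained from the Lov\'asz Local Lemma.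
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $G$ is a countable amenable group with identity $1_G$. A \emph{system} $(X,G)$ is an action of $G$ by homeomorphisms on a nonempty compact metric space $X$, and $\mathcal M(X,G)$ is the set of its invariant Borel probability measures. We write $h_\mu=h_\mu(X,G)$ for the entropy of $\mu\in\mathcal M(X,G)$ and $h_{\mathrm{top}}(X,G)$ for the topological entropy; the definitions are recalled in Section~\ref{sec:entropy}. For a finite alphabet $\Lambda$, the group $G$ acts on $\Lambda^G$ by the shifts $(hz)(g)=z(gh)$, and a \emph{subshift} is a nonempty closed shift-invariant set $Y\subset\Lambda^G$. An \emph{extension} of $(X,G)$ is a system $(Y,G)$ with a continuous, surjective, $G$-equivariant map $\pi:Y\to X$; it is \emph{symbolic} if $Y$ is a subshift.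

A symbolic extension describes the points of $X$ without loss by arrays of finitely many symbols: every point has a description, and the description determines the point continuously. There are two ways to measure the price of the best description. The first asks for one code that is cheap everywhere: the \emph{topological symbolic extension entropy} is
\[
\mathbf{h}_{\mathrm{sex}}(X,G)=\inf\{h_{\mathrm{top}}(Y,G):\ \pi:Y\to X\text{ a symbolic extension}\}.
\]
The second looks at one invariant measure at a time. The \emph{extension entropy function} of an extension $\pi:Y\to X$ and the \emph{symbolic extension entropy function} of $(X,G)$ are the functions on $\mathcal M(X,G)$ given by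
\[
h^\pi(\mu)=\sup\{h_\nu(Y,G):\ \nu\in\mathcal M(Y,G),\ \pi_*\nu=\mu\},\qquad
h_{\mathrm{sex}}(\mu)=\inf_\pi h^\pi(\mu),
\]
the last infimum being over all symbolic extensions $\pi$ of $(X,G)$. Both infima are $+\infty$ if there is no symbolic extension. In $h_{\mathrm{sex}}(\mu)$ the code still has to describe all of $X$, but it may be tailored to $\mu$ and be wasteful elsewhere.

The question, taken from \cite{DZsurvey}, is whether these two quantities are related as $h_{\mathrm{top}}$ and $h_\mu$ are related by the variational principle. The answer is yes.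

\begin{theorem}\label{thm:main}
For every action $(X,G)$ of a countable amenable group on a nonempty compact metric space,
\[
\mathbf{h}_{\mathrm{sex}}(X,G)=\sup_{\mu\in\mathcal M(X,G)}h_{\mathrm{sex}}(\mu).
\]
\end{theorem}

The variational principle in $Y$ gives $h_{\mathrm{top}}(Y,G)=\sup_\mu h^\pi(\mu)$, so the theorem asserts that
\begin{equation}\label{eq:minimax}
\inf_\pi\sup_\mu h^\pi(\mu)=\sup_\mu\inf_\pi h^\pi(\mu),
\end{equation}
and only the inequality $\le$ has content. Two cases are immediate. If $X$ has a single invariant measure, there is nothing to interchange. If $X$ is itself a subshift, the identity map is the best extension for all $\mu$ at once, because entropy does not increase under factor maps; then $h_{\mathrm{sex}}(\mu)=h_\mu$, and \eqref{eq:minimax} is the ordinary variational principle.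

In general the good code depends on $\mu$, and an identity such as \eqref{eq:minimax} needs a reason. For the two functions $t$ and $1-t$ on $[0,1]$, the supremum of their minimum is $\frac12$ while the minimum of their suprema is $1$. Equality is restored if the family also contains the average of the two functions, the constant $\frac12$. This is the mechanism of the proof: for infinite $G$ the functions $h^\pi$ are affine and upper semicontinuous on the compact convex set $\mathcal M(X,G)$, so \eqref{eq:minimax} follows once every convex combination $\sum_i\lambda_ih^{\pi_i}$ is, up to a small error, again of the form $h^\pi$. The obvious way of combining two extensions does not do this: the fiber product of $\pi_1$ and $\pi_2$ over $X$ is a symbolic extension that factors onto both, so its extension entropy function is at least $\max(h^{\pi_1},h^{\pi_2})$.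

A theorem of Downarowicz and Zhang \cite{DZmemoir} realizes the convex combination exactly, but by a \emph{quasi-symbolic} extension: a subshift joined with an auxiliary zero-dimensional system of zero entropy, which need not be a subshift. What remains is to encode the auxiliary system at small cost. This is our second result, and its proof occupies most of the paper.

\begin{theorem}\label{thm:encoding}
Let $G$ be an infinite countable amenable group and $(T,G)$ a nonempty zero-dimensional compact metric system with $h_{\mathrm{top}}(T,G)=0$. For every $\eta>0$ there is a symbolic extension $\theta:Z\to T$ with $h_{\mathrm{top}}(Z,G)\le\eta$.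
\end{theorem}

The hypothesis $h_{\mathrm{top}}(T,G)=0$ is necessary, since $h_{\mathrm{top}}(T,G)\le h_{\mathrm{top}}(Z,G)$ for every extension.

Sections~\ref{sec:entropy}--\ref{sec:mainproof} derive Theorem~\ref{thm:main} from Theorem~\ref{thm:encoding}. Section~\ref{sec:example} carries out the encoding by hand for $G=\mathbb Z$ and a trivial action and explains what has to change in general; Sections~\ref{sec:hierarchy} and~\ref{sec:code} prove Theorem~\ref{thm:encoding}.

\section{Entropy and extension entropy functions}\label{sec:entropy}

A countable group $G$ is \emph{amenable} if it has a \emph{F{\o}lner sequence}: nonempty finite sets $F_m\subset G$ with $|gF_m\triangle F_m|/|F_m|\to0$ for every $g\in G$. If $G$ is finite, then $F_m=G$ for large $m$. If $G$ is infinite, then $|F_m|\to\infty$: were $|F_m|\le b$ along a subsequence, we would eventually have $gF_m=F_m$ for $b+1$ distinct elements $g$, which forces $|F_m|\ge b+1$.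

Let $(Y,G)$ be a system. For a finite partition or open cover $\mathcal P$ of $Y$ and a finite $F\subset G$ put $\mathcal P^F=\bigvee_{g\in F}g^{-1}\mathcal P$. For $\nu\in\mathcal M(Y,G)$ and a finite Borel partition $\mathcal P$, let $H_\nu(\mathcal P)=-\sum_{P\in\mathcal P}\nu(P)\log\nu(P)$ with the natural logarithm, and
\[
h_\nu(\mathcal P)=\lim_m\frac1{|F_m|}H_\nu(\mathcal P^{F_m}),\qquad h_\nu(Y,G)=\sup_{\mathcal P}h_\nu(\mathcal P).
\]
For an open cover $\mathcal U$ let $N(\mathcal U)$ be the least cardinality of a subcover; then $h_{\mathrm{top}}(Y,G)=\sup_{\mathcal U}\lim_m\frac1{|F_m|}\log N(\mathcal U^{F_m})$. The limits exist and do not depend on the F{\o}lner sequence. The set $\mathcal M(Y,G)$ is nonempty, convex, and compact in the weak* topology. We use the following standard facts.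
\begin{itemize}
\item[(E1)] $h_{\mathrm{top}}(Y,G)=\sup_{\nu}h_\nu(Y,G)$.
\item[(E2)] If $\pi:Y\to X$ is an extension, then $\pi_*:\mathcal M(Y,G)\to\mathcal M(X,G)$ is continuous, affine and onto, and $h_{\pi_*\nu}\le h_\nu$.
\item[(E3)] If $\nu$ is an invariant measure on a product system $Y_1\times Y_2$ with marginals $\nu_1,\nu_2$, then $h_\nu\le h_{\nu_1}+h_{\nu_2}$.
\item[(E4)] If $Y\subset\Lambda^G$ is a subshift and $\mathcal P_0$ is the partition of $Y$ according to the symbol $z(1_G)$, then $h_\nu(Y,G)=h_\nu(\mathcal P_0)$.
\end{itemize}
By (E1) and (E2), every extension $\pi:Y\to X$ satisfies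
\begin{equation}\label{eq:topsup}
h_{\mathrm{top}}(Y,G)=\sup_{\mu\in\mathcal M(X,G)}h^\pi(\mu).
\end{equation}
The other common shift convention, $z\mapsto z(h^{-1}\,\cdot)$, is conjugate to ours through the inversion $g\mapsto g^{-1}$ of the index set, so the choice does not affect any statement.

\begin{lemma}\label{lem:usc}
Let $Y\subset\Lambda^G$ be a subshift. Then $h_\nu=\inf_F\frac1{|F|}H_\nu(\mathcal P_0^F)$ over all finite nonempty $F\subset G$. Consequently $h_\nu\le H_\nu(\mathcal P_0)\le\log|\Lambda|$, and $\nu\mapsto h_\nu$ is upper semicontinuous. If $G$ is infinite, it is also affine.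
\end{lemma}

\begin{proof}
The infimum is at most the limit along $(F_m)$, which is $h_\nu$ by (E4). For the converse we use Shearer's inequality: if a finite family of subsets $D$ of a finite set $F'\subset G$ covers each point of $F'$ at least $r$ times, then $rH_\nu(\mathcal P_0^{F'})\le\sum_DH_\nu(\mathcal P_0^{D})$. Fix $F$. The translate $Fg$ meets $F_m$ if and only if $g\in F^{-1}F_m$, and a point $y\in F_m$ lies in $Fg$ for exactly the $|F|$ elements $g\in F^{-1}y$. By invariance $H_\nu(\mathcal P_0^{Fg})=H_\nu(g^{-1}\mathcal P_0^F)=H_\nu(\mathcal P_0^F)$. Applying the inequality to the sets $Fg\cap F_m$ gives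
\[
H_\nu(\mathcal P_0^{F_m})\le\frac{|F^{-1}F_m|}{|F|}\,H_\nu(\mathcal P_0^F),
\]
and $|F^{-1}F_m|/|F_m|\to1$ by the F{\o}lner property. This proves the formula, and $F=\{1_G\}$ gives the bound. The partitions $\mathcal P_0^F$ are clopen, so $h_\nu$ is an infimum of continuous functions of $\nu$.

If $\nu=\lambda\nu_1+(1-\lambda)\nu_2$, then $H_\nu(\mathcal Q)-\lambda H_{\nu_1}(\mathcal Q)-(1-\lambda)H_{\nu_2}(\mathcal Q)\in[0,\log2]$ for every finite partition $\mathcal Q$. Take $\mathcal Q=\mathcal P_0^{F_m}$, divide by $|F_m|$, and use $|F_m|\to\infty$.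
\end{proof}

Affinity fails for finite groups: for the trivial group acting on two points, $h_\nu$ is the strictly concave function $H_\nu(\mathcal P_0)$. This is why finite groups are treated separately in Section~\ref{sec:mainproof}.

\begin{lemma}\label{lem:hpi}
Let $G$ be infinite and $\pi:Y\to X$ a symbolic extension. Then $h^\pi$ is finite, upper semicontinuous and affine.
\end{lemma}

\begin{proof}
Finiteness follows from Lemma~\ref{lem:usc} and (E2). The fibers of $\pi_*$ are compact and nonempty and $\nu\mapsto h_\nu$ is upper semicontinuous, so the supremum defining $h^\pi(\mu)$ is attained. Hence $\{h^\pi\ge t\}$ is the image under $\pi_*$ of the compact set $\{\nu:h_\nu\ge t\}$; it is closed, and $h^\pi$ is upper semicontinuous.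

Let $\mu=\lambda\mu_1+(1-\lambda)\mu_2$ with $0<\lambda<1$. If $\pi_*\nu_i=\mu_i$, then $\lambda\nu_1+(1-\lambda)\nu_2$ lies over $\mu$ and has entropy $\lambda h_{\nu_1}+(1-\lambda)h_{\nu_2}$; so $h^\pi$ is concave. For convexity we must split a given $\nu$ with $\pi_*\nu=\mu$. The densities $f_i=d\mu_i/d\mu$ are bounded, satisfy $\lambda f_1+(1-\lambda)f_2=1$, and are $G$-invariant modulo $\mu$ because $\mu_i$ and $\mu$ are invariant. Put $\nu_i=(f_i\circ\pi)\nu$. Then $\nu_i$ is invariant, $\pi_*\nu_i=f_i\mu=\mu_i$, and $\nu=\lambda\nu_1+(1-\lambda)\nu_2$. Therefore $h_\nu=\lambda h_{\nu_1}+(1-\lambda)h_{\nu_2}\le\lambda h^\pi(\mu_1)+(1-\lambda)h^\pi(\mu_2)$.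
\end{proof}

\section{Averaging extensions}\label{sec:quasi}

In this section $G$ is infinite. We show that a convex combination of functions $h^{\pi_i}$ is realized by a quasi-symbolic extension, and then, using Theorem~\ref{thm:encoding}, approximated by a symbolic one.

About \emph{tiling systems} we need two facts. A tiling system is a closed invariant subset of a countable product of full $G$-shifts over finite alphabets, hence a zero-dimensional system; and tiling systems of zero topological entropy exist for every infinite countable amenable group \cite{DHZ}. A \emph{topological joining} of systems $\Sigma$ and $T$ is a closed invariant subset of $\Sigma\times T$ that projects onto both factors. A \emph{quasi-symbolic extension} of $(X,G)$ is an extension $\varpi:\overline Y\to X$ in which $\overline Y$ is a topological joining of a subshift with a zero-entropy tiling system.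

An \emph{entropy structure} of $(X,G)$ is an increasing sequence $(h_k)$ of nonnegative functions on $\mathcal M(X,G)$ converging pointwise to the entropy function $h:\mu\mapsto h_\mu$. Which sequences are admitted is specified in \cite{DZmemoir}; it plays no role here, and we fix one. For a function $f\ge 0$ let $\widetilde f$ be its upper semicontinuous envelope, the smallest upper semicontinuous function with values in $[0,\infty]$ that dominates $f$. A finite function $E$ on $\mathcal M(X,G)$ is a \emph{superenvelope} of $(h_k)$ if
\begin{itemize}
\item[(a)] all functions $E-h_k$ are nonnegative and upper semicontinuous, in the case where the differences $h_{k+1}-h_k$ are upper semicontinuous; or, in general,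
\item[(b)] $E\ge h$ and $\lim_k\widetilde{(E-h_k)}=E-h$ pointwise.
\end{itemize}
One may also impose such a condition on $E\circ p_*$, where $p$ is a principal zero-dimensional extension of $X$. We need a single property of superenvelopes, and it holds in each formulation.

\begin{lemma}\label{lem:convex}
The finite affine superenvelopes of the entropy structure form a convex set.
\end{lemma}

\begin{proof}
Let $E=\sum_i\lambda_iE_i$ with $\lambda_i>0$, $\sum_i\lambda_i=1$ and each $E_i$ a finite affine superenvelope. Then $E$ is finite and affine, and $E-h_k=\sum_i\lambda_i(E_i-h_k)$. Under (a), this is a nonnegative combination of nonnegative upper semicontinuous functions. Under (b), $E\ge h$, and $\sum_i\lambda_i\widetilde{(E_i-h_k)}$ is upper semicontinuous and dominates $E-h_k$, so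
\[
E-h\le E-h_k\le\widetilde{(E-h_k)}\le\sum_i\lambda_i\,\widetilde{(E_i-h_k)}\longrightarrow\sum_i\lambda_i(E_i-h)=E-h .
\]
If the test is made on $E\circ p_*$ for a fixed extension $p$, the same argument applies to $E\circ p_*=\sum_i\lambda_i(E_i\circ p_*)$.
\end{proof}

\begin{theorem}[Downarowicz--Zhang \cite{DZmemoir}]\label{thm:DZ}
Let $G$ be an infinite countable amenable group and $(X,G)$ a system. A function $E$ on $\mathcal M(X,G)$ equals $h^\varpi$ for some quasi-symbolic extension $\varpi$ if and only if $E$ is a finite affine superenvelope of the entropy structure of $(X,G)$.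
\end{theorem}

\begin{proposition}\label{prop:average}
Let $\pi_1,\dots,\pi_m$ be symbolic extensions of $(X,G)$ and let $\lambda_i\ge0$, $\sum_i\lambda_i=1$. There is a quasi-symbolic extension $\varpi$ with $h^\varpi=\sum_i\lambda_ih^{\pi_i}$.
\end{proposition}

\begin{proof}
Let $\pi:Y\to X$ be symbolic and $T$ a zero-entropy tiling system. The composition $Y\times T\to Y\to X$ is quasi-symbolic. An invariant measure on $Y\times T$ has the same entropy as its marginal on $Y$, by (E2), (E3) and (E1), and every invariant measure on $Y$ is such a marginal. So this extension has extension entropy function $h^\pi$, and $h^\pi$ is a finite affine superenvelope by Theorem~\ref{thm:DZ}. By Lemma~\ref{lem:convex} so is $\sum_i\lambda_ih^{\pi_i}$, and the other direction of Theorem~\ref{thm:DZ} yields $\varpi$.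
\end{proof}

\begin{proposition}\label{prop:replace}
Let $\varpi:\overline Y\to X$ be a quasi-symbolic extension. For each $\eta>0$ there is a symbolic extension $\pi:Y\to X$ with $h^\varpi\le h^\pi\le h^\varpi+\eta$.
\end{proposition}

\begin{proof}
Let $\overline Y\subset\Sigma\times T$ with $\Sigma$ a subshift and $T$ a zero-entropy tiling system, and take $\theta:Z\to T$ from Theorem~\ref{thm:encoding}. The set $Y=\{(s,z)\in\Sigma\times Z:(s,\theta(z))\in\overline Y\}$ is closed and invariant, hence a subshift over the product alphabet. Since $\theta$ is onto, $\mathrm{id}\times\theta$ maps $Y$ onto $\overline Y$; put $\pi=\varpi\circ(\mathrm{id}\times\theta)$. Let $\nu\in\mathcal M(Y,G)$ have image $\overline\nu$ on $\overline Y$ and marginals $\nu_\Sigma,\nu_Z$. As $\nu_\Sigma$ is also the marginal of $\overline\nu$,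
\[
h_\nu\le h_{\nu_\Sigma}+h_{\nu_Z}\le h_{\overline\nu}+\eta\le h^\varpi(\pi_*\nu)+\eta ,
\]
so $h^\pi\le h^\varpi+\eta$. Conversely, by (E2) every invariant measure on $\overline Y$ lifts to $Y$ without loss of entropy, so $h^\varpi\le h^\pi$.
\end{proof}

\section{The minimax argument}\label{sec:mainproof}

\begin{lemma}\label{lem:separation}
Let $f_1,\dots,f_m$ be real affine functions on a nonempty convex set $M$ with $\min_if_i(\mu)<t$ for all $\mu\in M$. Then there are $\lambda_i\ge0$ with $\sum_i\lambda_i=1$ and $\sum_i\lambda_if_i\le t$ on $M$.
\end{lemma}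

\begin{proof}
The set $A=\{(f_1(\mu),\dots,f_m(\mu)):\mu\in M\}\subset\mathbb R^m$ is convex because the $f_i$ are affine, and by hypothesis it is disjoint from the open convex set $O=(t,\infty)^m$. The separation theorem gives $\lambda\ne0$ with $\lambda\cdot a\le\lambda\cdot o$ for all $a\in A$, $o\in O$. Each coordinate of $o$ can be sent to $+\infty$ with the others fixed, so $\lambda_i\ge0$; normalize to $\sum_i\lambda_i=1$ and let $o\to(t,\dots,t)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:encoding}]
If $(X,G)$ has no symbolic extension, both sides are $+\infty$. Assume that it has one and put $\gamma=\sup_\mu h_{\mathrm{sex}}(\mu)$. For every symbolic extension $\pi:Y\to X$, \eqref{eq:topsup} gives $h_{\mathrm{top}}(Y,G)=\sup_\mu h^\pi(\mu)\ge\gamma$. Hence $\mathbf{h}_{\mathrm{sex}}(X,G)\ge\gamma$, and $\gamma<\infty$ because a subshift over $\Lambda$ has entropy at most $\log|\Lambda|$. It remains to prove $\mathbf{h}_{\mathrm{sex}}(X,G)\le\gamma$.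

\emph{$G$ finite.} A subshift over a finite group is a finite set, so $X$ is finite. The map $x\mapsto(gx)_{g\in G}$ conjugates $(X,G)$ to a subshift of $X^G$. Since $F_m=G$ for large $m$, we get $\mathbf{h}_{\mathrm{sex}}(X,G)\le h_{\mathrm{top}}(X,G)=\log|X|/|G|$. The uniform measure $\mu$ on $X$ is invariant, and $h^\pi(\mu)\ge h_\mu=\log|X|/|G|$ for every extension $\pi$ by (E2). So $\gamma\ge\log|X|/|G|$.

\emph{$G$ infinite.} Let $\varepsilon>0$. For each $\mu$ choose a symbolic extension $\pi_\mu$ with $h^{\pi_\mu}(\mu)<\gamma+\varepsilon$. By Lemma~\ref{lem:hpi} the set $\{h^{\pi_\mu}<\gamma+\varepsilon\}$ is an open neighborhood of $\mu$. By compactness of $\mathcal M(X,G)$ there are symbolic extensions $\pi_1,\dots,\pi_m$ with $\min_ih^{\pi_i}<\gamma+\varepsilon$ everywhere. The $h^{\pi_i}$ are finite and affine, so Lemma~\ref{lem:separation} gives weights with $E:=\sum_i\lambda_ih^{\pi_i}\le\gamma+\varepsilon$. By Propositions~\ref{prop:average} and~\ref{prop:replace} there is a symbolic extension $\pi:Y\to X$ with $h^\pi\le E+\varepsilon$. By \eqref{eq:topsup},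
\[
\mathbf{h}_{\mathrm{sex}}(X,G)\le h_{\mathrm{top}}(Y,G)=\sup_\mu h^\pi(\mu)\le\gamma+2\varepsilon ,
\]
and $\varepsilon$ was arbitrary.
\end{proof}

\section{The encoding in a model case}\label{sec:example}

Let $T$ be as in Theorem~\ref{thm:encoding}. Since $T$ is zero-dimensional, there are finite clopen partitions $\mathcal P_k$ ($k\ge1$) that jointly separate points. Label the atoms of $\mathcal P_k$ by a finite set $\Lambda_k$ and let $x^{(k)}(g)\in\Lambda_k$ be the label of the atom containing $gx$. Then $(hx)^{(k)}(g)=x^{(k)}(gh)$, each map $x\mapsto x^{(k)}(g)$ is locally constant, and the arrays $x^{(k)}$ together determine $x$. The task is to pack the countably many arrays $x^{(1)},x^{(2)},\dots$ into one array over a finite alphabet that is blank almost everywhere, so that the set of all such arrays is closed and each $x^{(k)}$ can be read off from each of them.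

\subsection*{The trivial action of $\mathbb Z$ on the Cantor set}
Let $G=\mathbb Z$ act trivially on $T=\{0,1\}^{\mathbb N}$. The entropy is zero because $\mathcal U^F=\mathcal U$ up to refinement, and $T$ is not conjugate to a subshift, since a subshift over $\Lambda$ has at most $|\Lambda|$ fixed points. Here $x^{(k)}$ can be taken to be the constant array with value $x_k$.

Fix $q\ge1$ and put $d_k=3^{k-1}q$. Let $C_0\supset C_1\supset\cdots$ be sets such that $C_k$ is a coset of $3^kq\mathbb Z$. For $k\ge1$ call the points of $C_k$ level-$k$ \emph{hosts} and the points of $R_k=C_{k-1}$ level-$k$ \emph{slots}. The \emph{cells} $[c,c+3d_k)\cap\mathbb Z$, $c\in C_k$, partition $\mathbb Z$, and each contains the three slots $c$, $c+d_k$, $c+2d_k$. Consider arrays $\beta_k\in\{*,0,1\}^{\mathbb Z}$, equal to $*$ exactly off $R_k$, such that for all $k\ge1$ and $c\in C_k$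
\begin{equation}\label{eq:model}
\beta_k(c)=x_k,\qquad\beta_k(c+d_k)=\mathbf 1_{C_{k+1}}(c),\qquad\beta_k(c+2d_k)=\beta_{k+1}(c).
\end{equation}
Each host reports the level-$k$ information, tells whether it is a host of the next level, and lends its third, \emph{spare}, slot to the next level; see Figure~\ref{fig:model}. Only level $1$ is written down: $Z$ is the set of all pairs $(\beta_1,C_1)$ that arise.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=1.3cm]
\foreach \i/\t in {0/$x_1$,1/$1$,2/$x_2$,3/$x_1$,4/$0$,5/$\epsilon$,6/$x_1$,7/$0$,8/$b$}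
  \node[draw,minimum size=6mm,inner sep=1pt] (a\i) at (\i,0) {\t};
\foreach \i/\t in {0/$x_2$,3/$\epsilon$,6/$b$}
  \node[draw,minimum size=6mm,inner sep=1pt] (b\i) at (\i,1) {\t};
\node[draw,minimum size=6mm,inner sep=1pt] (c0) at (0,2) {$b$};
\foreach \p in {a0,a3,a6,b0}
  \node[draw,very thick,minimum size=7.5mm] at (\p) {};
\draw[->] (a2) -- (b0);
\draw[->] (a5) -- (b3);
\draw[->] (a8) -- (b6);
\draw[->] (b6) -- (c0);
\foreach \j/\t in {0/$\beta_1$,1/$\beta_2$,2/$\beta_3$}
  \node at (-1,\j) {\t};
\foreach \i/\t in {0/$0$,1/$q$,2/$2q$,3/$3q$,4/$4q$,5/$5q$,6/$6q$,7/$7q$,8/$8q$}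
  \node at (\i,-0.55) {\footnotesize\t};
\end{tikzpicture}
\caption{The code \eqref{eq:model} on one level-$2$ cell $[0,9q)$, with $0\in C_2$. Boxes are slots, and the doubly framed boxes are the hosts of levels $1$ and $2$. Each arrow leads from the spare slot of a host to the slot of the next level whose bit it stores. Here $\epsilon=\mathbf 1_{C_3}(0)$ and $b=\beta_3(0)$. Only the bottom row is written in the symbolic array.}
\label{fig:model}
\end{figure}

\emph{Decoding.} From $(C_k,\beta_k)$ the three rules give $x_k$, the set $C_{k+1}\subset C_k$, and $\beta_{k+1}$ on $R_{k+1}=C_k$. So $(\beta_1,C_1)$ determines everything. The tuples $(x,(C_k,\beta_k)_k)$ satisfying the rules form a compact shift-invariant set, which the projection to $(\beta_1,C_1)$ maps homeomorphically onto $Z$; hence $Z$ is a subshift and $x$ depends continuously on the point of $Z$.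

\emph{Every $x$ is encoded.} Fix $x$ and the sets $C_k$. The first two rules prescribe two thirds of the slots outright. For a spare slot, follow the arrows upward until a prescribed bit is met, and copy it down. The chain of arrows may never end: if $C_k=3^kq\mathbb Z$ for all $k$, the level-$k$ slot $-d_k$ is the spare slot of the host $-3d_k=-d_{k+1}$ for every $k$. No rule fixes the common value along such a chain, and we may take $0$.

\emph{Entropy.} A point of $Z$ equals $(*,0)$ off a coset of $q\mathbb Z$, so there are at most $q\,4^{m/q+1}$ words of length $m$, and $h_{\mathrm{top}}(Z,\mathbb Z)\le(\log4)/q$.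

\subsection*{What changes in general}
The example used nested subgroups of finite index and the fact that $x^{(k)}$ is constant. Neither is available in general. We describe the substitutes heuristically; the precise statements follow in Section~\ref{sec:hierarchy}.

Fix a level and suppose that the earlier levels provide slots of density at least $\rho$, a very small number. Reporting $x^{(k)}(g)$ point by point costs some $a\ge1$ bits per point, which is too much. Zero entropy helps only for whole patterns: with
\[
N_k(S)=\#\{(x^{(k)}(s))_{s\in S}:x\in T\}=N(\mathcal P_k^S),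
\]
we have $\frac1{|S|}\log_2N_k(S)\to0$ as $S$ runs along a F{\o}lner sequence. In the example a cell was both the region on which its host reports and the region from which it draws its slots. To keep both roles one would need a partition of $G$ into F{\o}lner sets. We separate the roles instead. A host $c$ reports the pattern of $x^{(k)}$ on a translate $Sc$ of one F{\o}lner set $S$; these translates may overlap and need not cover $G$. The cells do partition $G$, but their shape is irrelevant: a host uses the slots of its cell and reports, one by one, the points of its cell that no translate covers.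

Let the hosts form a random set of density $p=L/|S|$. A point is uncovered with probability $(1-p)^{|S|}\le e^{-L}$. A cell has about $1/p$ points, hence about $\rho/p$ slots. The pattern costs $\log_2N_k(S)=\frac{L\log_2N_k(S)}{|S|}\cdot\frac1p$ bits and the uncovered points cost about $ae^{-L}\cdot\frac1p$ bits. Choosing first $L$ and then $S$ makes both costs a small fraction of $\rho/p$.

These are averages, while the factor map must be defined at every point of a closed set; so the budget must balance at every host without exception. The Lov\'asz Local Lemma and compactness achieve this, provided that the failure probability at one host is small compared with the number of events it depends on. To obtain exponentially small probabilities we make the points of a potential cell behave independently, by spreading them far apart in $G$. Two further adjustments result. A scattered cell may miss a fixed set such as $C_{k-1}$ altogether, so the slot that a level-$(k-1)$ host lends to level $k$ is placed at a random point of its cell, and the host stores a pointer to it. And the set $C_{k+1}$ is no longer contained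 in $C_k$, so it is reported along with $x^{(k)}$; one bit per point of $S$ would cost $|S|=L/p$ bits, so we arrange that $C_{k+1}$ meets each translate of $S$ in a bounded number of points.

\section{Hierarchies of hosts and slots}\label{sec:hierarchy}

From now on $G$, $T$ and $\eta$ are as in Theorem~\ref{thm:encoding}, and $\mathcal P_k$, $\Lambda_k$, $x^{(k)}$, $N_k$ are as in Section~\ref{sec:example}.

\subsection*{Parameters}
Let $\psi(t)=-t\log t-(1-t)\log(1-t)+t\log5$. It increases on $[0,\frac12]$, where its derivative $\log\frac{5(1-t)}{t}$ is positive, and $\psi(t)\to0$ as $t\to0$. Fix an integer $n_0\ge8$ with $\psi(4/n_0)\le\eta$, and put $S_0=\emptyset$, $V_0=\{1_G\}$. For $k\ge1$, given the parameters of level $k-1$, put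
\[
\rho_k=\frac1{n_{k-1}},\qquad a_k=\lceil\log_2|\Lambda_k|\rceil+1,
\]
and choose an integer $L_k\ge1$ with $2a_ke^{-L_k}\le\rho_k/32$. Then choose a finite nonempty $S_k\subset G$ such that, with $p_k=L_k/|S_k|$ and $n_k=\lceil p_k^{-2}\rceil$,
\begin{itemize}
\item[(P1)] $\log_2N_k(S_k)\le\rho_k/(32p_k)$;
\item[(P2)] $p_k\le1/n_0$ and $n_k\ge\max(|S_k|,|S_{k-1}|,n_{k-1},100)$;
\item[(P3)] $\lceil\log_2n_k\rceil+2+11\log_2(|S_k|+1)\le\rho_k/(16p_k)$;
\item[(P4)] each of the four numbers $e^{-1/(3p_k)}$, $\ e^{-\rho_k/(16p_k)}+e^{-e^{-L_k}/(3p_k)}$, $\ e^{-p_k^{-2}/(3n_0)}$, $\ (|S_{k-1}|p_k)^{12}$ is at most $p_k^{10}/32$.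
\end{itemize}
All four hold for $S_k=F_m$ with $m$ large, where $(F_m)$ is a F{\o}lner sequence. Indeed $L_k,\rho_k,n_0,n_{k-1},S_{k-1}$ are already fixed, and $p_k\to0$ since $|F_m|\to\infty$. Condition (P1) reads $\frac1{|S_k|}\log_2N_k(S_k)\le\rho_k/(32L_k)$; this is the only place in the construction where $h_{\mathrm{top}}(T,G)=0$ is used. In (P2), $n_k\ge|S_k|^2/L_k^2\ge|S_k|$ once $|S_k|\ge L_k^2$. In (P3) the left side is $O(\log(1/p_k))$, because $|S_k|=L_k/p_k$. In (P4) the first three numbers decay faster than any power of $p_k$, and the fourth is a constant times $p_k^{12}$. Since $n_k\le2p_k^{-2}$,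
\begin{equation}\label{eq:pn}
p_k^{10}/32\le n_k^{-5}.
\end{equation}
Define the allowed number $\tau_k$ of uncovered points in a cell, the length $\ell_k$ of the report on $S_kc$, and the total length $\sigma_k$ of a host's message by
\[
\tau_k=\Big\lfloor\frac{2e^{-L_k}}{p_k}\Big\rfloor,\qquad
\ell_k=\Big\lceil\log_2\big(N_k(S_k)(|S_k|+1)^{11}\big)\Big\rceil,\qquad
\sigma_k=\lceil\log_2n_k\rceil+1+\ell_k+a_k\tau_k .
\]
By (P1), $\ell_k\le\frac{\rho_k}{32p_k}+11\log_2(|S_k|+1)+1$, and by the choice of $L_k$, $a_k\tau_k\le\frac{\rho_k}{32p_k}$. Adding these and using (P3),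
\begin{equation}\label{eq:sigma}
\sigma_k\le\frac{\rho_k}{8p_k}.
\end{equation}

\subsection*{Windows and cells}
A point $g$ finds its host by inspecting a list $v_1g,v_2g,\dots,v_ng$ and taking the first host on it. The candidates for the cell of $c$ are then the points $v_i^{-1}c$. Whether $v_i^{-1}c$ joins the cell, is uncovered, or is a slot depends on what happens at the points $v_jv_i^{-1}c$ ($j<i$), $S_k^{-1}v_i^{-1}c$, and on the previous level near $v_i^{-1}c$. The next lemma, the second place where $G$ must be infinite, makes these regions disjoint for different $i$.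

\begin{lemma}\label{lem:windows}
Let $S,V'\subset G$ be finite and $n\ge1$. There are distinct elements $v_1,\dots,v_n\in G\setminus S^{-1}$ such that, with $J_i=\{v_j:j<i\}\cup S^{-1}\cup V'$, the sets $J_iv_i^{-1}$ $(1\le i\le n)$ are pairwise disjoint.
\end{lemma}

\begin{proof}
Suppose $v_1,\dots,v_{i-1}$ are chosen; this determines $J_1,\dots,J_i$. For $i'<i$, $y\in J_i$ and $y'\in J_{i'}$, the equation $yv^{-1}=y'v_{i'}^{-1}$ is equivalent to $v=v_{i'}y'^{-1}y$. Choose $v_i$ outside the finite set $J_i\cup\bigcup_{i'<i}v_{i'}J_{i'}^{-1}J_i$.
\end{proof}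

Let $V_k=\{v_1,\dots,v_{n_k}\}$, the level-$k$ \emph{window}, be given by the lemma with $S=S_k$, $V'=V_{k-1}$, $n=n_k$; the dependence of $v_i$ on $k$ is suppressed. This completes the recursion. Multiplying on the right by $c\in G$ and writing $g_i=v_i^{-1}c$, we obtain:
\begin{itemize}
\item[(W1)] the sets $\Gamma_i=\{v_jg_i:j<i\}\cup S_k^{-1}g_i$ $(i\le n_k)$ are pairwise disjoint, and $|\Gamma_i|=i-1+|S_k|$;
\item[(W2)] the sets $V_{k-1}g_i$ $(i\le n_k)$ are pairwise disjoint.
\end{itemize}
Given $C_k\subset G$, define the \emph{cell} of $c\in C_k$ and the \emph{uncovered set} by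
\[
Q_k(c)=\{v_i^{-1}c:\ i\le n_k,\ v_jv_i^{-1}c\notin C_k\text{ for all }j<i\},\qquad
U_k=G\setminus S_kC_k .
\]
Thus $g\in Q_k(c)$ if and only if $c$ is the first element of $C_k$ in the list $v_1g,\dots,v_{n_k}g$. Consequently the cells are pairwise disjoint, and they cover $G$ if and only if $V_kg\cap C_k\neq\emptyset$ for all $g$; in that case we write $\alpha_k(g)\in V_kg$ for the host of $g$. Each cell contains $v_1^{-1}c$, has at most $n_k$ points, and is ordered by the index $i$. Also $g\in U_k$ if and only if $C_k\cap S_k^{-1}g=\emptyset$.

\begin{definition}\label{def:hierarchy}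
A \emph{hierarchy} is a sequence $(C_k,R_k)_{k\ge1}$ of pairs of subsets of $G$ (level-$k$ \emph{hosts} and \emph{slots}) such that
\begin{itemize}
\item[(H0)] $|R_1\cap V_1g|\le2n_1/n_0$ and $|C_1\cap V_1g|\le2p_1n_1$ for all $g\in G$,
\end{itemize}
and, for every $k\ge1$,
\begin{itemize}
\item[$(\mathrm{H1})_k$] $V_kg\cap C_k\ne\emptyset$ for all $g\in G$;
\item[$(\mathrm{H2})_k$] $|R_k\cap Q_k(c)|\ge\sigma_k$ and $|U_k\cap Q_k(c)|\le\tau_k$ for all $c\in C_k$;
\item[$(\mathrm{H3})_k$] $|C_{k+1}\cap S_kg|\le11$ for all $g\in G$;
\item[$(\mathrm{H4})_k$] for all $c\in C_k$, the set $R_{k+1}\cap Q_k(c)$ is a single point, denoted $r_{k+1}(c)$.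
\end{itemize}
\end{definition}

Condition (H0) will bound the entropy, (H1) makes the cells a partition, (H2) and (H3) make the message of each host fit into its slots, and (H4) links the levels; with (H1) it gives $R_{k+1}=\{r_{k+1}(c):c\in C_k\}$. A hierarchy does not refer to any point of $T$: one hierarchy will serve to encode all of them.

\subsection*{Two probabilistic tools}
The symmetric \emph{Lov\'asz Local Lemma} states: if each of finitely many events has probability at most $P$, each is mutually independent of all but at most $\Delta$ of the others, and $eP(\Delta+1)\le1$, then with positive probability none of them occurs. We also need Chernoff bounds.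

\begin{lemma}\label{lem:chernoff}
Let $W$ be a sum of independent Bernoulli variables and $\mu=\mathbb EW$. Then $\mathbb P(W\le\mu/2)\le e^{-\mu/8}$, and $\mathbb P(W\ge2m)\le e^{-m/3}$ for every $m\ge\mu$.
\end{lemma}

\begin{proof}
If the summands have means $t_i$, then $\mathbb E2^{-W}=\prod_i(1-t_i/2)\le e^{-\mu/2}$ and $\mathbb E2^W=\prod_i(1+t_i)\le e^\mu$. Markov's inequality gives $\mathbb P(W\le\mu/2)\le e^{-\mu(1-\log2)/2}$ and $\mathbb P(W\ge2m)\le e^{\mu-2m\log2}\le e^{-m(2\log2-1)}$. Finally $(1-\log2)/2>\frac18$ and $2\log2-1>\frac13$.
\end{proof}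

\begin{proposition}\label{prop:hierarchy}
Hierarchies exist.
\end{proposition}

\begin{proof}
We construct $(C_k,R_k)$ by recursion on $k$, so that step $k$ secures $(\mathrm{H1})_k$ and $(\mathrm{H2})_k$, together with (H0) if $k=1$ and $(\mathrm{H3})_{k-1}$, $(\mathrm{H4})_{k-1}$ if $k\ge2$. Fix $k$ and the sets of the earlier levels, and drop the index $k$ from $p,n,S,L,\rho,\sigma,\tau$.

\emph{The random model.} All the following variables are independent. For $g\in G$ let $\xi_g$ be Bernoulli with mean $p$, and put $C_k=\{g:\xi_g=1\}$. If $k=1$, let $\zeta_g$ ($g\in G$) be Bernoulli with mean $1/n_0$, and put $R_1=\{g:\zeta_g=1\}$. If $k\ge2$, let $r_k(s)$ ($s\in C_{k-1}$) be uniformly distributed in the nonempty finite cell $Q_{k-1}(s)$, and put $R_k=\{r_k(s):s\in C_{k-1}\}$; as these cells are disjoint, $(\mathrm{H4})_{k-1}$ holds for all values of the variables.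

For every $c\in G$, host or not, put $g_i=v_i^{-1}c$, let $D_i$ be the event that $v_jg_i\notin C_k$ for all $j<i$, and let
\[
W^R_c=\sum_{i\le n}\mathbf 1[D_i]\,\mathbf 1[g_i\in R_k],\qquad
W^U_c=\sum_{i\le n}\mathbf 1[D_i]\,\mathbf 1[C_k\cap S^{-1}g_i=\emptyset].
\]
If $c\in C_k$, then $Q_k(c)=\{g_i:D_i\text{ holds}\}$, so $W_c^R=|R_k\cap Q_k(c)|$ and $W^U_c=|U_k\cap Q_k(c)|$. The bad events, for $g,c\in G$, are
\begin{itemize}
\item $B^1_g$: $V_kg\cap C_k=\emptyset$;
\item $B^2_c$: $W^R_c<\sigma$ or $W^U_c>\tau$;
\item $B^3_g$ (if $k\ge2$): $|C_k\cap S_{k-1}g|\ge12$;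
\item $B^4_g$ and $B^5_g$ (if $k=1$): $|R_1\cap V_1g|>2n/n_0$, respectively $|C_1\cap V_1g|>2pn$.
\end{itemize}
If none of them occurs, step $k$ is complete.

\emph{Probabilities.} Since $n\ge p^{-2}$, we have $\mathbb P(B^1_g)=(1-p)^n\le e^{-pn}\le e^{-1/p}$.

Consider $W^R_c$. By (W1) the events $D_i$ depend on disjoint sets of variables $\xi$, so they are independent, and $\mathbb P(D_i)=(1-p)^{i-1}$. The events $\{g_i\in R_k\}$ do not involve the $\xi$. They are independent of one another: for $k=1$ because the $g_i$ are distinct; for $k\ge2$ because $g_i\in R_k$ if and only if $r_k(\alpha_{k-1}(g_i))=g_i$, and the hosts $\alpha_{k-1}(g_i)\in V_{k-1}g_i$ are distinct by (W2). In both cases $\mathbb P(g_i\in R_k)\ge1/n_{k-1}=\rho$, since a level-$(k-1)$ cell has at most $n_{k-1}$ points. So $W^R_c$ is a sum of independent Bernoulli variables with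
\[
\mathbb EW^R_c\ge\rho\sum_{i\le n}(1-p)^{i-1}=\rho\,\frac{1-(1-p)^n}{p}\ge\frac\rho{2p},
\]
because $(1-p)^n\le e^{-1/p}\le e^{-n_0}<\frac12$ by (P2). By \eqref{eq:sigma}, $\sigma\le\frac12\mathbb EW_c^R$, and Lemma~\ref{lem:chernoff} gives $\mathbb P(W^R_c<\sigma)\le e^{-\rho/(16p)}$.

The $i$-th summand of $W^U_c$ is the indicator of $C_k\cap\Gamma_i=\emptyset$. By (W1) these are independent with means $(1-p)^{i-1+|S|}$, so
\[
\mathbb EW^U_c\le\frac{(1-p)^{|S|}}p\le\frac{e^{-p|S|}}p=\frac{e^{-L}}p=:m .
\]
As $\tau=\lfloor2m\rfloor$ and $W^U_c$ is an integer, $W^U_c>\tau$ implies $W^U_c\ge2m$, so $\mathbb P(W^U_c>\tau)\le e^{-m/3}$. Hence $\mathbb P(B^2_c)\le e^{-\rho/(16p)}+e^{-e^{-L}/(3p)}$.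

A union bound over $12$-element subsets gives $\mathbb P(B^3_g)\le\binom{|S_{k-1}|}{12}p^{12}\le(|S_{k-1}|p)^{12}$. The counts in $B_g^4$ and $B_g^5$ are binomial with means $n/n_0$ and $pn$, so Lemma~\ref{lem:chernoff} gives $\mathbb P(B^4_g)\le e^{-n/(3n_0)}\le e^{-p^{-2}/(3n_0)}$ and $\mathbb P(B^5_g)\le e^{-pn/3}\le e^{-1/(3p)}$. By (P4) and \eqref{eq:pn}, every bad event has probability at most $n^{-5}$.

\emph{Dependencies.} By (P2), $|S|$, $|S_{k-1}|$ and $n_{k-1}$ are at most $n$. The event $B_c^2$ is determined by the $\xi_h$ with $h\in\bigcup_i\Gamma_i$, at most $\sum_{i\le n}(i-1+|S|)\le\frac{n^2}2+n^2$ of them, and by $n$ variables $\zeta$ or $r_k$; the other events are determined by at most $n$ variables. So each bad event is determined by at most $2n^2$ variables. Conversely: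
\begin{itemize}
\item $\xi_h$ is used by at most $n$ events of each of the types $B^1$, $B^3$, $B^5$ (those with $g\in V_k^{-1}h$, $S_{k-1}^{-1}h$, $V_1^{-1}h$), and by $B_c^2$ only if $h=yv_i^{-1}c$ with $y\in\{v_j:j<i\}\cup S^{-1}$, where the pair $(i,y)$ determines $c$; the total is at most $3n+\frac32n^2\le3n^2$;
\item $r_k(s)$ is used by $B^2_c$ only if $v_i^{-1}c\in Q_{k-1}(s)$ for some $i$, so by at most $n\,n_{k-1}\le n^2$ events;
\item $\zeta_h$ is used by $n$ events $B^2_c$ and $n$ events $B^4_g$.
\end{itemize}
A bad event is mutually independent of all bad events with which it shares no variable, so $\Delta=2n^2\cdot3n^2=6n^4$ is admissible, and $e\,n^{-5}(6n^4+1)\le7e/n\le1$ as $n\ge100$.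

\emph{Conclusion.} By the Local Lemma, any finite family of bad events can be avoided simultaneously. Each bad event depends on finitely many finite-valued variables, so it is a clopen subset of the compact product space of all values. The complements of the bad events are closed and have the finite intersection property; a point in their intersection completes step $k$.
\end{proof}

The constants have simple sources. A window of size $n\approx p^{-2}$ is missed by $C_k$ with probability $e^{-1/p}$, far below the threshold $n^{-5}\approx p^{10}$ set by the dependency count; and the bound $11$ in (H3) comes from requiring a power of $p$ higher than the tenth for the event $B^3_g$.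

\section{The code}\label{sec:code}

\subsection*{Admissible tuples}
Let $\Omega$ be the compact space of tuples $(x,(C_k,\beta_k)_{k\ge1})$ with $x\in T$, $C_k\subset G$ and $\beta_k\in\{*,0,1\}^G$, where a set is identified with its indicator in $\{0,1\}^G$, and let $G$ act on $\Omega$ diagonally. Put $R_k=\{g:\beta_k(g)\ne*\}$. For each $k$ fix injections
\begin{itemize}
\item of $\{1,\dots,n_k\}$ into $\{0,1\}^{\lceil\log_2n_k\rceil}$;
\item of the set of pairs consisting of a pattern $(y^{(k)}(s))_{s\in S_k}$, $y\in T$, and a subset of $S_k$ with at most $11$ elements, into $\{0,1\}^{\ell_k}$;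
\item of $\Lambda_k\times\{0,1\}$ into $\{0,1\}^{a_k}$.
\end{itemize}
The second exists because there are $N_k(S_k)$ patterns and at most $(|S_k|+1)^{11}$ such subsets, the third because $2|\Lambda_k|\le2^{a_k}$. A tuple is \emph{admissible} if $(C_k,R_k)_k$ is a hierarchy and the following holds for all $k\ge1$ and $c\in C_k$.
\begin{itemize}
\item[$(\mathrm{M})_k$] Read $\beta_k$ along the slots $R_k\cap Q_k(c)$ in the order of the cell. The first $\sigma_k$ bits are the concatenation of
\begin{itemize}
\item[(a)] $\lceil\log_2n_k\rceil$ bits encoding the index $i$ with $r_{k+1}(c)=v_i^{-1}c$;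
\item[(b)] one \emph{spare} bit, equal to $\beta_{k+1}(r_{k+1}(c))$;
\item[(c)] $\ell_k$ bits encoding the pattern $s\mapsto x^{(k)}(sc)$ on $S_k$ and the set $\{s\in S_k:sc\in C_{k+1}\}$;
\item[(d)] for the points $u\in U_k\cap Q_k(c)$ in the order of the cell, $a_k$ bits encoding $(x^{(k)}(u),\mathbf 1_{C_{k+1}}(u))$, padded with zeros to total length $a_k\tau_k$.
\end{itemize}
All further slots of the cell carry $0$.
\end{itemize}
In a hierarchy these requirements make sense. In (c), the pattern is that of the point $cx$, since $x^{(k)}(sc)=(cx)^{(k)}(s)$, and the set has at most $11$ elements by $(\mathrm{H3})_k$. By $(\mathrm{H2})_k$ there are at most $\tau_k$ points in (d) and at least $\sigma_k$ slots. Let $\widehat Z\subset\Omega$ be the set of admissible tuples.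

\begin{lemma}\label{lem:closed}
$\widehat Z$ is closed and $G$-invariant.
\end{lemma}

\begin{proof}
Admissibility is a conjunction of conditions, each attached to a level $k$ and a point $g$ or $c$ of $G$. The cell $Q_k(c)$ is determined by $C_k$ on $V_kV_k^{-1}c$, and $U_k\cap Q_k(c)$ by $C_k$ on $V_kV_k^{-1}c\cup S_k^{-1}V_k^{-1}c$. Beyond this, the conditions at $(k,c)$ involve only $\beta_k,\beta_{k+1},C_{k+1}$ and $x^{(k)}$ on $V_k^{-1}c\cup S_kc$, and those at $(k,g)$ involve only $C_k,R_k$ on $V_kg$ and $C_{k+1}$ on $S_kg$. As $x\mapsto x^{(k)}(g)$ is locally constant, which is where the partitions must be clopen, each condition defines a clopen set. So $\widehat Z$ is closed.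

The element $h\in G$ replaces $C_k$ by $C_kh^{-1}$, $R_k$ by $R_kh^{-1}$, and the arrays $\beta_k$, $x^{(k)}$ by $g\mapsto\beta_k(gh)$, $g\mapsto x^{(k)}(gh)$. All rules are formulated by left multiplication with fixed elements, which commutes with right multiplication by $h^{-1}$. Explicitly, $v_jv_i^{-1}ch^{-1}\in C_kh^{-1}$ if and only if $v_jv_i^{-1}c\in C_k$, so the cell of the new host $ch^{-1}$ is $Q_k(c)h^{-1}$ with the same indices; the new uncovered set is $G\setminus S_kC_kh^{-1}=U_kh^{-1}$; and $(hx)^{(k)}(s\,ch^{-1})=x^{(k)}(sc)$. Hence the conditions at $ch^{-1}$ or $gh^{-1}$ for the shifted tuple coincide with those at $c$ or $g$ for the original one.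
\end{proof}

\begin{lemma}[Decoding]\label{lem:decode}
An admissible tuple is determined by $(\beta_1,C_1)$.
\end{lemma}

\begin{proof}
We show that $(C_k,\beta_k)$ determines $x^{(k)}$, $C_{k+1}$ and $\beta_{k+1}$. The set $C_k$ gives the ordered cells and $U_k$, and $\beta_k$ gives $R_k$; so the message of every host can be read and cut into its parts (a)--(d). Part (a) gives the points $r_{k+1}(c)$, hence $R_{k+1}$, and part (b) gives $\beta_{k+1}$ on $R_{k+1}$; elsewhere $\beta_{k+1}=*$. Let $g\in G$. If $g\in S_kc$ for some $c\in C_k$, part (c) of the message of $c$ gives $x^{(k)}(g)$ and $\mathbf 1_{C_{k+1}}(g)$. Otherwise $g\in U_k$, and part (d) of the message of $\alpha_k(g)$ gives them, at the position fixed by the rank of $g$ in $U_k\cap Q_k(\alpha_k(g))$. By induction all $C_k$, $\beta_k$, $x^{(k)}$ are determined, and the $x^{(k)}$ determine $x$.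
\end{proof}

The definition of $\beta_k$ refers to $\beta_{k+1}$, so there is no first or last level at which to start filling in the bits. As in the model case, this is resolved by following chains of spare slots.

\begin{lemma}[Encoding]\label{lem:encode}
Every $x\in T$ is the first coordinate of an admissible tuple.
\end{lemma}

\begin{proof}
Fix a hierarchy $(C_k,R_k)_k$ (Proposition~\ref{prop:hierarchy}) and put $\beta_k=*$ off $R_k$. Call a pair $(k,w)$ with $w\in R_k$ a \emph{node}, and let $c=\alpha_k(w)$. If $w$ has rank $\lceil\log_2n_k\rceil+1$ among the slots of $Q_k(c)$, it is the spare slot of $c$, and we call the node $(k+1,r_{k+1}(c))$ the \emph{successor} of $(k,w)$. Otherwise the node is \emph{terminal}, and its bit is prescribed by (a), (c), (d) or the last clause of $(\mathrm M)_k$; these refer only to $x$ and the hierarchy. Starting at a node $(k,w)$, pass to the successor as long as there is one. If a terminal node is reached, let $\beta_k(w)$ be its prescribed bit; if the chain is infinite, let $\beta_k(w)=0$. Terminal nodes receive their prescribed bits. The chain of a successor is a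 tail of the chain of the node, so the two receive the same bit, which is (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:encoding}]
Let $Z\subset(\{*,0,1\}\times\{0,1\})^G$ be the image of $\widehat Z$ under the continuous equivariant map that sends a tuple to $z=(\beta_1,\mathbf 1_{C_1})$. By Lemmas~\ref{lem:closed} and~\ref{lem:encode}, $\widehat Z$ is compact, invariant and nonempty, so $Z$ is a subshift. By Lemma~\ref{lem:decode} the map $\widehat Z\to Z$ is a continuous bijection of compact metrizable spaces, hence a homeomorphism. Let $\theta:Z\to T$ be its inverse followed by the projection to $x$. Then $\theta$ is continuous and equivariant, and it is onto by Lemma~\ref{lem:encode}.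

Let $\nu\in\mathcal M(Z,G)$. Since $z(v)=(vz)(1_G)$, invariance gives $\nu(v\in R_1)=\nu(1_G\in R_1)$ for every $v\in G$, and the same for $C_1$. Averaging over $v\in V_1$ and using (H0) with $g=1_G$ and (P2),
\[
\nu(1_G\in R_1)=\frac1{n_1}\int|R_1\cap V_1|\,d\nu\le\frac2{n_0},\qquad
\nu(1_G\in C_1)=\frac1{n_1}\int|C_1\cap V_1|\,d\nu\le2p_1\le\frac2{n_0}.
\]
So the symbol $z(1_G)$ differs from $(*,0)$ with probability $t\le4/n_0\le\frac12$, and then takes one of five values. Hence $H_\nu(\mathcal P_0)\le\psi(t)\le\psi(4/n_0)\le\eta$. By Lemma~\ref{lem:usc}, $h_\nu\le\eta$, and by (E1), $h_{\mathrm{top}}(Z,G)\le\eta$.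
\end{proof}

With Theorem~\ref{thm:encoding} established, the proof of Theorem~\ref{thm:main} in Section~\ref{sec:mainproof} is complete.

\begin{thebibliography}{9}

\bibitem{DHZ}
Downarowicz, Huczek and Zhang, J. reine angew. Math. 747 (2019).

\bibitem{DZsurvey}
Tomasz Downarowicz and Guohua Zhang, \emph{The Symbolic Extension Theory in Topological Dynamics}, arXiv:2009.13223 (2020).

\bibitem{DZmemoir}
T. Downarowicz and G. Zhang, \emph{Symbolic extensions of amenable group actions and the comparison property}, Mem. Amer. Math. Soc. 281 (2023), no.~1390.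

\end{thebibliography}
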